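\title{Exterior Cauchy transforms of ovals of nonsingular real plane curves}

\begin{abstract}
We prove that the exterior Cauchy transform of the domain bounded by the unique real oval of a nonsingular real plane curve of even degree at least four is not an algebraic function. More generally, if a real polynomial $P$ of degree $d$ defines a nonsingular projective curve, then the Cauchy transform of a bounded component of $\mathbb{R}^2\setminus\{P=0\}$ is algebraic if and only if $d\le 2$. We also treat weighted sums of Cauchy transforms of ovals, with a converse for curves that are cut in two by their real points and a classification when the Galois group of the branches of $\bar z$ is doubly transitive. The proof compares the monodromy of the Cauchy transform with that of the Cauchy integral of the holomorphic differential $d\zeta/P_w$.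
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb{C}$ be a bounded domain with piecewise analytic, positively oriented boundary. Its \emph{exterior Cauchy transform} is
\[
\mathcal{C}_\Omega(z)=\frac1\pi\int_\Omega\frac{dA(\zeta)}{z-\zeta},\qquad z\in\mathbb{C}\setminus\overline\Omega,
\]
where $dA$ is area measure. For large $|z|$ it equals $\sum_{l\ge0}M_lz^{-l-1}$ with $M_l=\frac1\pi\int_\Omega\zeta^l\,dA$, so it is the generating function of the moments of $\Omega$, and $z\,\mathcal{C}_\Omega(z)\to\operatorname{area}(\Omega)/\pi$ as $z\to\infty$. A holomorphic function $f$ on a domain $U$ is \emph{algebraic} if $Q(z,f(z))\equiv0$ on $U$ for some nonzero polynomial $Q$ in two variables. By the identity theorem it suffices to have this on a nonempty open subset of $U$.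

For the disc of radius $\rho$ centered at $a$, the mean value property gives $\mathcal{C}_\Omega=\rho^2/(z-a)$. More generally, on a quadrature domain the area integral of a holomorphic function is a fixed finite combination of values and derivatives at points of $\Omega$; applied to $\zeta\mapsto1/(z-\zeta)$, this makes $\mathcal{C}_\Omega$ rational. For a non-circular ellipse, $\mathcal{C}_\Omega$ involves a square root branched at the foci (Example~\ref{ex:ellipse}): it is algebraic but not rational. Algebraicity is therefore weaker than the quadrature-domain property, and one asks which domains have it.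

Green's formula $\oint_{\partial\Omega}F\,d\zeta=2i\int_\Omega\partial_{\bar\zeta}F\,dA$, applied to $F=\bar\zeta/(z-\zeta)$, gives
\begin{equation}\label{eq:green}
\mathcal{C}_\Omega(z)=\frac1{2\pi i}\oint_{\partial\Omega}\frac{\bar\zeta\,d\zeta}{z-\zeta}.
\end{equation}
If $\partial\Omega$ lies on a real algebraic curve, then $\bar\zeta$ is the restriction of a meromorphic function on the complex curve $C$, and \eqref{eq:green} is the integral of a meromorphic differential over a cycle on $C$. When the cycle bounds a piece of $C$, the residue theorem evaluates the integral as an algebraic function of $z$. This happens for the ellipse, where $C$ is a sphere that the oval cuts in two. When the cycle does not bound, no such evaluation is in sight, and one guesses that $\mathcal{C}_\Omega$ is not algebraic.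

Throughout, $P\in\mathbb{R}[x,y]$ has exact degree $d$, and its homogenization defines a nonsingular curve $C\subset\mathbb{CP}^2$ with real locus $C(\mathbb{R})\subset\mathbb{RP}^2$. We identify $\mathbb{R}^2$ with $\mathbb{C}$ by $z=x+iy$. An \emph{oval} is a component of $C(\mathbb{R})$ that bounds a disc in $\mathbb{RP}^2$. The following statement is the conjecture on smooth one-oval curves of degree at least four posed in \cite{HS}.

\begin{theorem}\label{thm:main}
Let $d\ge4$ be even, and suppose that $C(\mathbb{R})$ is a single oval $\Gamma$ contained in $\mathbb{R}^2$. Let $\Omega$ be the bounded component of $\mathbb{C}\setminus\Gamma$. Then $\mathcal{C}_\Omega$ is not algebraic.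
\end{theorem}

The proof uses neither the parity of $d$ nor the absence of other real points. To state what it gives, regard $P$ as a polynomial in $\zeta=x+iy$ and $w=x-iy$, so that $P_w=\frac12(P_x+iP_y)$. Let $\Gamma_1,\dots,\Gamma_r$ be distinct compact components of the affine real curve $\{P=0\}\subset\mathbb{R}^2$, oriented counterclockwise, with interiors $\Omega_1,\dots,\Omega_r$, which may be nested. Let $U_0$ be the unbounded component of $\mathbb{C}\setminus\bigcup_s\Gamma_s$. For $c\in\mathbb{C}^r$ put
\[
f_c=\sum_{s=1}^rc_s\,\mathcal{C}_{\Omega_s}\quad\text{on }U_0,\qquad\qquad\tau_s=\oint_{\Gamma_s}\frac{d\zeta}{P_w}.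
\]

\begin{theorem}\label{thm:weighted}
If $d\ge3$ and $\sum_sc_s\tau_s\ne0$, then $f_c$ is not algebraic.
\end{theorem}

Each $\tau_s$ is a nonzero imaginary number whose sign can be read off from the direction of $\nabla P$ (Lemma~\ref{lem:period}). This yields a statement that is sharp in the degree.

\begin{corollary}\label{cor:components}
Let $d$ be arbitrary, even or odd, let $C(\mathbb{R})$ have any number of components, and let $\Omega$ be a bounded connected component of $\mathbb{R}^2\setminus\{P=0\}$. Then $\mathcal{C}_\Omega$, on the unbounded component of $\mathbb{C}\setminus\overline\Omega$, is algebraic if and only if $d\le2$.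
\end{corollary}

The last theorem makes the guess about bounding cycles precise. The set $C\setminus C(\mathbb{R})$ has one or two components; in the second case we call them the \emph{halves} $C_\pm$, and the closure of $C_+$ is a compact surface with boundary $C(\mathbb{R})$ (Lemma~\ref{lem:halves}). Let $G$ be the Galois group of $P$, viewed as a polynomial in $w$ over $\mathbb{C}(\zeta)$. It is \emph{doubly transitive} if it acts transitively on ordered pairs of distinct roots.

\begin{theorem}\label{thm:dividing}
Let $d\ge3$.
\begin{itemize}
\item[(a)] Suppose that $C\setminus C(\mathbb{R})$ is disconnected and that all components $\Gamma_1,\dots,\Gamma_r$ of $C(\mathbb{R})$ are compact in $\mathbb{R}^2$. Let $\kappa_s=+1$ or $-1$ according to whether the orientation of $\Gamma_s$ as part of $\partial C_+$ is counterclockwise or clockwise. Then $f_\kappa=\sum_s\kappa_s\mathcal{C}_{\Omega_s}$ is algebraic.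
\item[(b)] Suppose that $G$ is doubly transitive. Let $\Gamma_1,\dots,\Gamma_r$ be all the compact components of the affine real curve, and let $c\ne0$. Then $f_c$ is algebraic if and only if the hypotheses of \textup{(a)} hold and $c$ is proportional to $\kappa$.
\end{itemize}
\end{theorem}

Part (b) covers any list of compact components: complete it by giving the missing ones weight $0$. This can only shrink $U_0$ and does not affect algebraicity.

Section~\ref{sec:setup} sets up the branches of $\bar z$, and Section~\ref{sec:examples} shows the method on an ellipse and on the quartic $x^4+y^4=1$. The analytic part of the proof is Proposition~\ref{prop:key}: if $f_c$ is algebraic, then every holomorphic differential whose branches obey the linear relations among the branches of $\bar z$ has zero period on $\sum_sc_s\Gamma_s$. Sections~\ref{sec:omega} and~\ref{sec:relations} show that $d\zeta/P_w$ is such a differential and compute its periods. The theorems follow in Sections~\ref{sec:proofs} and~\ref{sec:dividing}.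

\section{The curve and the branches of $\bar z$}\label{sec:setup}

From now on $d\ge3$ unless stated otherwise. We use the affine coordinates $(\zeta,w)$ on $\mathbb{C}^2$ and homogeneous coordinates $[Z:W:T]$ with $\zeta=Z/T$, $w=W/T$; $\widetilde P(Z,W,T)$ is the homogenization of $P$. Real affine points are those with $w=\bar\zeta$, and we identify $\Gamma_s$ with the curve $z\mapsto(z,\bar z)$ on $C$. A reducible plane curve is singular where two components meet, so $P$ is irreducible. Let $k=\mathbb{C}(\zeta)$, let $K=\mathbb{C}(C)$ be the field of meromorphic functions on $C$, and write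
\[
P=\sum_{i=0}^na_i(\zeta)\,w^{n-i},\qquad a_0\ne0 .
\]
The function $\zeta$ on $C$ is the projection from the point $p=[0:1:0]$, and there are two cases.
\begin{itemize}
\item If $p\notin C$, then $W^d$ occurs in $\widetilde P$. So $n=d$, $a_0$ is a nonzero constant, and $\deg a_i\le i$.
\item If $p\in C$, then $W^d$ does not occur. The coefficient of $W^{d-1}$ is a linear form in $Z,T$; it is the linear part of $\widetilde P(Z,1,T)$ at $p$, hence nonzero because $C$ is smooth at $p$. So $n=d-1$ and $\deg a_i\le i+1$.
\end{itemize}
In both cases $n\ge2$. By Gauss's lemma $\hat P=P/a_0\in k[X]$, with $X$ in place of $w$, is monic and irreducible. Thus $K=k(w)$, and $\zeta:C\to\mathbb{P}^1$ has degree $[K:k]=n$.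

Let $B\subset\mathbb{C}$ be the set of $z$ such that $a_0(z)=0$ or $P(z,\cdot)$ has a multiple root. It is finite because $\hat P$ is irreducible in characteristic $0$. Near a point of $\mathbb{C}\setminus B$ there are $n$ holomorphic \emph{branches} $w_1(z),\dots,w_n(z)$ with distinct values and $P(z,w_j(z))=0$. The points $x_j(z)=(z,w_j(z))$ form the whole fiber of $\zeta$ over $z$, and $\zeta$ is a local coordinate at each of them. A function $h\in K$ has the branches $h_j=h\circ x_j$. Continuation along a path in $\mathbb{C}\setminus B$ carries each $x_j$ to one of the sections at the endpoint, and so moves $w_j$ and $h_j$ together.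

Fix a base point $z_*\in U_0\setminus B$. The germs $w_1,\dots,w_n$ at $z_*$ are the roots of $\hat P$ in the field of meromorphic germs at $z_*$, so $N=k(w_1,\dots,w_n)$ is a splitting field, and $G=\operatorname{Gal}(N/k)$. We write $gw_j=w_{g(j)}$. The germ $h_j$ is the image of $h$ under the $k$-embedding $K\to N$, $w\mapsto w_j$, and so $gh_j=h_{g(j)}$. The group $G$ is transitive on $\{1,\dots,n\}$. We identify $K$ with $k(w_1)$; then $K=N^H$, where $H\subset G$ is the stabilizer of $1$. A \emph{relation} is a vector $m\in\mathbb{C}^n$ with $\sum_jm_jw_j=0$, and $\mathcal{R}$ denotes the space of relations.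

\medskip\noindent\textbf{Schwarz functions.} At a real affine point of $C$ the numbers $P_x,P_y$ are real and, by smoothness, not both zero, so $P_w=\frac12(P_x+iP_y)\neq0$. Hence $\zeta$ is a local coordinate of $C$ at each point of $\Gamma_s$. It is also injective on the compact set $\Gamma_s\subset C$, so it maps a neighborhood of $\Gamma_s$ in $C$ biholomorphically onto a neighborhood $V_s$ of $\Gamma_s$ in $\mathbb{C}$. The inverse has the form $z\mapsto(z,S_s(z))$. The \emph{Schwarz function} $S_s$ is holomorphic on $V_s$, equals $\bar z$ on $\Gamma_s$, and near each point of $V_s\setminus B$ is one of the branches $w_j$. Shrinking, we take the $V_s$ to be pairwise disjoint annuli, each swept out by the disjoint Jordan curves parallel to $\Gamma_s$ at small distance.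

\begin{lemma}[jump formula]\label{lem:jump}
Let $\Gamma^-,\Gamma',\Gamma^+$ be three curves parallel to $\Gamma_s$ in $V_s$, listed from the inside out and oriented counterclockwise, and let $A$ be the open annulus between $\Gamma^-$ and $\Gamma^+$. Let $\phi$ be holomorphic on $V_s$, and let $F_E$, $F_I$ be the functions defined by $\frac1{2\pi i}\oint_{\Gamma'}\frac{\phi(\zeta)\,d\zeta}{z-\zeta}$ on the exterior and on the interior of $\Gamma'$. Then both extend holomorphically to $A$, and $F_E=F_I+\phi$ on $A$.
\end{lemma}

\begin{proof}
By Cauchy's theorem, $F_E$ is given by the same integral over $\Gamma^-$, and $F_I$ by the integral over $\Gamma^+$; these integrals are holomorphic outside $\Gamma^-$ and inside $\Gamma^+$, respectively. For $z\in A$ the residue theorem gives $F_E(z)-F_I(z)=-\operatorname{Res}_{\zeta=z}\frac{\phi(\zeta)}{z-\zeta}=\phi(z)$.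
\end{proof}

\section{The method on an ellipse and on a quartic}\label{sec:examples}

Take one oval $\Gamma$ with interior $\Omega$ and Schwarz function $S$, and suppose in this section that $\Gamma\cap B=\emptyset$. By \eqref{eq:green} and Lemma~\ref{lem:jump}, $f_E=\mathcal{C}_\Omega$ satisfies $f_E=f_I+S$ near $\Gamma$, with $f_I$ holomorphic in $\Omega$. Follow a loop that enters $\Omega$ at a point where $S=w_1$, circles a point of $B$ so that $w_1$ becomes $w_2$, and leaves by the way it came. The germ $f_I+w_1$ becomes $f_I+w_2=f_E+w_2-w_1$. In general a loop $\gamma$ turns $f_E$ into $f_E+\sum_j\nu_j(\gamma)w_j$ with integers $\nu_j(\gamma)$, and algebraicity requires that only finitely many germs arise. The difficulty is that the vectors $\nu(\gamma)$ are seen only modulo the relations $\mathcal{R}$, and that the $w_j$ may grow at infinity, so that a single-valued combination of $f_E$ and the $w_j$ is not forced to vanish.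

The remedy is to differentiate along the family of curves $P=t$. The branches $w_j(z,t)$ of $P(z,w)=t$ satisfy
\[
\partial_tw_j\big|_{t=0}=u_j:=\frac1{P_w(z,w_j)} .
\]
If $\Omega_t$ is the interior of the oval of $P=t$ near $\Gamma$, then for large $z$ we have $\mathcal{C}_{\Omega_t}(z)=\frac1{2\pi i}\oint_\Gamma\frac{S(\zeta,t)\,d\zeta}{z-\zeta}$ with a fixed contour. The derivative at $t=0$ is the Cauchy integral $g_E$ of $1/P_w(\zeta,S(\zeta))$, and
\begin{equation}\label{eq:area}
\lim_{z\to\infty}z\,g_E(z)=\frac1\pi\,\frac{d}{dt}\Big|_{t=0}\operatorname{area}(\Omega_t).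
\end{equation}
The right side is nonzero, since the oval moves to the same side everywhere with nonzero speed. The monodromy of $g_E$ adds $\sum_j\nu_j(\gamma)u_j$ with the same vectors $\nu(\gamma)$, and the $u_j$ are small at infinity. The family $P=t$ serves only as a guide: the general proof works with $u_j$ directly.

\begin{example}[ellipse, $d=2$]\label{ex:ellipse}
Let $P=x^2/a^2+y^2/b^2-1$ with $a>b>0$. Let $\Delta(z)$ be the branch of $\sqrt{z^2-a^2+b^2}$ that is holomorphic off the segment joining the foci and asymptotic to $z$ at infinity. At $z=a\cos\theta+ib\sin\theta$ one has $\Delta=b\cos\theta+ia\sin\theta$: the squares agree, and the sign is right at $\theta=0$ and persists by continuity. Therefore $(a^2+b^2)z-2ab\Delta=(a^2-b^2)\bar z$ on $\Gamma$, and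
\[
S=w_1=\frac{(a^2+b^2)z-2ab\Delta}{a^2-b^2}=\frac{a-b}{a+b}\,z+\frac{2ab}{a^2-b^2}\,(z-\Delta),
\]
while $w_2$ is obtained by changing the sign of $\Delta$. In \eqref{eq:green} the first summand is holomorphic in $\Omega$ and contributes $0$. The second is holomorphic outside and vanishes at infinity, so Cauchy's formula for the exterior reproduces it:
\[
f_E=\mathcal{C}_\Omega=\frac{2ab}{a^2-b^2}\,(z-\Delta).
\]
The combination $f_E-\frac12(w_1-w_2)=2abz/(a^2-b^2)$ is single-valued. Here $a_0=-(a^2-b^2)/(4a^2b^2)$, so $P_w(z,w_1)=a_0(w_1-w_2)=\Delta/(ab)$, and $u_1=ab/\Delta=-u_2$. Again by Cauchy's formula $g_E=u_1$, and the corresponding combination $g_E-\frac12(u_1-u_2)$ vanishes identically. There is no conflict with \eqref{eq:area}, whose right side is $\frac{d}{dt}ab(1+t)=ab$, because $u_1$ itself is asymptotic to $ab/z$.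
\end{example}

\begin{example}[$x^4+y^4=1$]\label{ex:fermat}
This curve is nonsingular, its real locus is one oval, and $8P=w^4+6\zeta^2w^2+\zeta^4-8$. Hence $w^2=-3\zeta^2\pm\sqrt{8\zeta^4+8}$, and $B$ consists of the fourth roots of $-1$, which lie in $\Omega$, and the fourth roots of $8$, which lie outside $\overline\Omega$. The branches are $w_1$, $w_2=-w_1$, $w_3$, $w_4=-w_3$ with $w_1^2w_3^2=\zeta^4-8$. The ratio $w_1/w_3$ is not constant, since at a root of $\zeta^4=8$ only one of the two values of $w^2$ vanishes. So
\[
\mathcal{R}=\{m:\ m_1=m_2,\ m_3=m_4\}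
\]
has dimension $2$. Now $P_w=\frac12w(w^2+3\zeta^2)$ is odd in $w$, so $u_2=-u_1$ and $u_4=-u_3$: \emph{every relation among the $w_j$ holds among the $u_j$}. Moreover $u=\pm1/(w\sqrt{2\zeta^4+2})$ is $O(|z-b|^{-1/2})$ at each $b\in B$. It is $O(|z|^{-3})$ at infinity, where $(w/\zeta)^2\to-3\pm\sqrt8\neq0$.

Suppose $f_E$ has finitely many continuations. Their average is single-valued and has the form $f_E+\sum_jq_jw_j$. Its invariance under a loop is a linear relation among the $w_j$. The same relation among the $u_j$ says that $g_E+\sum_jq_ju_j$ is invariant. This function is then holomorphic on $\mathbb{C}\setminus B$, its singularities are removable, and it tends to $0$ at infinity; so it vanishes, and $g_E=O(|z|^{-3})$. But $\operatorname{area}(\Omega_t)=(1+t)^{1/2}\operatorname{area}(\Omega)$ by scaling, so the limit \eqref{eq:area} is $\operatorname{area}(\Omega)/2\pi\ne0$.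
\end{example}

Three inputs were checked by hand: the growth of the $u_j$, the nonvanishing of the limit, and the transfer of relations. In general the first two express properties of the differential $d\zeta/P_w$, and the third is where the real work lies.

\section{Monodromy of Cauchy integrals}\label{sec:monodromy}

We carry out the argument of Example~\ref{ex:fermat} for $f_c$ and for an arbitrary holomorphic differential $\omega$ on $C$; this generality is needed in Section~\ref{sec:dividing}. Write $\omega=h\,d\zeta$ with $h\in K$. The branches $h_j$ are holomorphic over $\mathbb{C}\setminus B$, because $\zeta$ is a local coordinate at $x_j(z)$.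

\begin{lemma}\label{lem:growth}
Let $\omega=h\,d\zeta$ be holomorphic on $C$. Then $\max_j|h_j(z)|=o(|z-b|^{-1})$ as $z\to b\in B$, and $\max_j|h_j(z)|=o(|z|^{-1})$ as $z\to\infty$.
\end{lemma}

\begin{proof}
At a point of $C$ over $b$ choose a local parameter $\xi$ with $\zeta-b=\xi^\mu$. Then $\omega=\mu h\,\xi^{\mu-1}d\xi$ is holomorphic, so $h=O(|\xi|^{1-\mu})=O(|\zeta-b|^{-1+1/\mu})$. At a point over $\infty$ take $\zeta=\xi^{-\mu}$. Then $\omega=-\mu h\,\xi^{-\mu-1}d\xi$, so $h=O(|\xi|^{\mu+1})=O(|\zeta|^{-1-1/\mu})$. Since $C$ is compact, the fibers over points near $b$, or near $\infty$, lie in finitely many such coordinate discs.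
\end{proof}

We say that $\omega=h\,d\zeta$ \emph{respects relations} if $\sum_jm_jh_j=0$ for every $m\in\mathcal{R}$.

\begin{proposition}\label{prop:key}
Let $\omega$ be a holomorphic differential on $C$ that respects relations. If $f_c$ is algebraic, then $\sum_sc_s\oint_{\Gamma_s}\omega=0$.
\end{proposition}

\begin{proof}
\emph{Step 1: contours.} The pullback of $\omega$ under $z\mapsto(z,S_s(z))$ is $\phi_s(z)\,dz$ with $\phi_s$ holomorphic on $V_s$. Near a point of $V_s\setminus B$ the pair $(S_s,\phi_s)$ is one of the pairs $(w_j,h_j)$.

The curve $\Gamma_s$ may contain points of $B$, where other branches ramify, so we move it slightly inward. The curves parallel to $\Gamma_s$ are disjoint and $B$ is finite, so there are parallel curves $\Gamma_s^-,\Gamma_s',\Gamma_s^+\subset V_s\cap\Omega_s$ as in Lemma~\ref{lem:jump} whose annulus $A_s$ does not meet $B$. For each component $U$ of $\mathbb{C}\setminus\bigcup_s\Gamma_s'$ define on $U$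
\[
f_U(z)=\sum_s\frac{c_s}{2\pi i}\oint_{\Gamma_s'}\frac{S_s\,d\zeta}{z-\zeta},\qquad g_U(z)=\sum_s\frac{c_s}{2\pi i}\oint_{\Gamma'_s}\frac{\phi_s\,d\zeta}{z-\zeta}.
\]
Let $U_\infty$ be the unbounded component. The set $U_0$ misses every $\overline{\Omega_s}$, so $U_0\subset U_\infty$, and $f_{U_\infty}=f_c$ on $U_0$ by \eqref{eq:green} and Cauchy's theorem.

The outer and inner halves of $A_s\setminus\Gamma_s'$ lie in two different components $U_s^+$ and $U_s^-$. Let $\widetilde U$ be the union of $U$ with the annuli $A_s$ that meet it. By Lemma~\ref{lem:jump}, $f_U$ and $g_U$ extend holomorphically to $\widetilde U$. The terms with index other than $s$ are holomorphic on $A_s$, so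
\begin{equation}\label{eq:jump}
f_{U_s^+}=f_{U_s^-}+c_sS_s,\qquad g_{U_s^+}=g_{U_s^-}+c_s\phi_s\qquad\text{on }A_s .
\end{equation}
The open sets $\widetilde U$ cover $\mathbb{C}$. A point lying in two of them lies in some $A_s$, and the two components are then $U_s^+$ and $U_s^-$.

\emph{Step 2: simultaneous continuation.} Let $f,g$ be the germs of $f_{U_\infty},g_{U_\infty}$ at $z_*$. We claim that both continue along every path in $\mathbb{C}\setminus B$ starting at $z_*$, and that if the endpoint lies in $\widetilde U$, the continued germs are
\begin{equation}\label{eq:form}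
f_U+\sum_j\nu_jw_j,\qquad g_U+\sum_j\nu_jh_j
\end{equation}
with \emph{the same} vector $\nu\in\mathbb{C}^n$. Subdivide the path into finitely many pieces, each contained in one set $\widetilde U$, and argue by induction. Along a piece in $\widetilde U$ the functions $f_U,g_U$ are holomorphic and the pairs $(w_j,h_j)$ are continued together, so the form \eqref{eq:form} persists. At a point of $\widetilde U\cap\widetilde U'$ with $U\ne U'$, \eqref{eq:jump} converts the form for $U$ into the form for $U'$ by adding $\pm c_s$ to the coefficient of the one pair $(w_j,h_j)=(S_s,\phi_s)$. This proves the claim.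

In particular, each loop $\gamma$ in $\mathbb{C}\setminus B$ based at $z_*$ permutes the pairs, $(w_j,h_j)\mapsto(w_{\gamma(j)},h_{\gamma(j)})$, and there is $\nu(\gamma)\in\mathbb{C}^n$ with
\begin{equation}\label{eq:mono}
\gamma f=f+\sum_j\nu_j(\gamma)w_j,\qquad\gamma g=g+\sum_j\nu_j(\gamma)h_j .
\end{equation}

\emph{Step 3: averaging.} Let $Q(z,f_c)\equiv0$ with $Q\neq0$. The identity persists under continuation, so every germ $\gamma f$ is a root of the nonzero polynomial $Q(z,\cdot)$ over the field of meromorphic germs at $z_*$. Hence there are finitely many distinct germs $\gamma_1f,\dots,\gamma_Mf$, and every loop permutes them. With $q=\frac1M\sum_{l=1}^M\nu(\gamma_l)$, the germ $f+\sum_jq_jw_j=\frac1M\sum_l\gamma_lf$ is invariant under all loops. By \eqref{eq:mono} this means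
\[
\sum_j\nu_j(\gamma)w_j+\sum_jq_jw_{\gamma(j)}-\sum_jq_jw_j=0\qquad\text{for all }\gamma .
\]
Each of these identities is a relation with constant coefficients, so it holds with $h$ in place of $w$. By the second half of \eqref{eq:mono}, the germ $\bar g=g+\sum_jq_jh_j$ is invariant under all loops. It continues along all paths, so it defines a holomorphic function $\bar g$ on $\mathbb{C}\setminus B$.

\emph{Step 4: Liouville.} Let $b\in B$; it lies in some component $U$. On a small disc about $b$ slit along a radius, the branches $h_j$ are single-valued, and by \eqref{eq:form} and the identity theorem $\bar g=g_U+\sum_jr_jh_j$ with constants $r_j$. As $g_U$ is holomorphic at $b$, Lemma~\ref{lem:growth} gives $\bar g=o(|z-b|^{-1})$, on the slit too by continuity, so the singularity at $b$ is removable. On a slit neighborhood of $\infty$ we have in the same way $\bar g=g_{U_\infty}+\sum_jr_j'h_j$ with constants $r_j'$, where $g_{U_\infty}=O(|z|^{-1})$; so $\bar g\to0$. By Liouville's theorem $\bar g\equiv0$. Then $g_{U_\infty}=-\sum_jr_j'h_j=o(|z|^{-1})$ by Lemma~\ref{lem:growth}, and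
\[
0=\lim_{z\to\infty}z\,g_{U_\infty}(z)=\sum_s\frac{c_s}{2\pi i}\oint_{\Gamma_s'}\phi_s\,d\zeta=\frac1{2\pi i}\sum_sc_s\oint_{\Gamma_s}\omega .\qedhere
\]
\end{proof}

\section{The differential $d\zeta/P_w$}\label{sec:omega}

Put $u=1/P_w\in K$ and $\omega_0=u\,d\zeta$. The branches of $u$ are $u_j=1/P_w(\zeta,w_j)=1/(a_0\hat P'(w_j))$.

\begin{lemma}\label{lem:holomorphic}
For $d\ge3$ the differential $\omega_0$ is holomorphic on $C$.
\end{lemma}

\begin{proof}
On $C$ we have $P_\zeta\,d\zeta+P_w\,dw=0$, so $\omega_0=d\zeta/P_w=-dw/P_\zeta$. At an affine point one of $P_w,P_\zeta$ is nonzero by smoothness, and the corresponding expression is holomorphic. Near a point with $T=0$, $Z\ne0$ use the coordinates $t=1/\zeta$, $v=w/\zeta$ and $R(v,t)=\widetilde P(1,v,t)$. From $P=\zeta^dR(w/\zeta,1/\zeta)$ we get $P_w=\zeta^{d-1}R_v$, and $d\zeta=-t^{-2}dt$, so $\omega_0=-t^{d-3}\,dt/R_v$. The form $dt/R_v=-dv/R_t$ is holomorphic at the point by the first argument, and $d-3\ge0$. At the remaining point $p$, where $W\ne0$, apply this computation to $-dw/P_\zeta$ with $\zeta$ and $w$ interchanged.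
\end{proof}

For $d=2$ the factor $t^{-1}$ produces poles at infinity; this is the behavior $u_1\sim ab/z$ of Example~\ref{ex:ellipse}.

\begin{lemma}\label{lem:period}
Let $\Gamma$ be a compact component of the affine real curve, oriented so that the unit tangent is $i$ times the direction of $\nabla P=P_x+iP_y$. Then
\[
\oint_\Gamma\omega_0=2i\int_\Gamma\frac{d\ell}{|\nabla P|},
\]
where $d\ell$ is arclength. In particular $\tau_s\neq0$ for every $s$.
\end{lemma}

\begin{proof}
The vector $\nabla P$ is normal to $\Gamma$ and nowhere zero, so $i\nabla P/|\nabla P|$ is a continuous unit tangent field and defines one of the two orientations. For it, $d\zeta=i\nabla P\,d\ell/|\nabla P|$, while $P_w=\frac12\nabla P$. Hence $\omega_0=2i\,d\ell/|\nabla P|$ along $\Gamma$.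
\end{proof}

By Stokes' theorem a holomorphic differential has zero period on a boundary, so no single $\Gamma_s$ bounds on $C$ when $d\geq3$. Theorem~\ref{thm:main} thus agrees with the guess of Section~\ref{sec:intro}.

\section{Linear relations among the branches}\label{sec:relations}

It remains to show that $\omega_0$ respects relations. We first reduce all relations to a single one of a special shape. Let $G$ act on $\mathbb{C}^n$ by permuting the standard basis, $g\mathbf{e}_j=\mathbf{e}_{g(j)}$. For $h\in K$ the map $m\mapsto\sum_jm_jh_j$ from $\mathbb{C}^n$ to $N$ is $\mathbb{C}$-linear and $G$-equivariant, so its kernel is a $G$-submodule. For $h=w$ the kernel is $\mathcal{R}$.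

\begin{lemma}\label{lem:generator}
The $G$-module $\mathcal{R}$ is generated by a vector that is constant on each $H$-orbit in $\{1,\dots,n\}$.
\end{lemma}

\begin{proof}
By Maschke's theorem, a submodule of a complex representation of a finite group has an invariant complement, so there is a $G$-equivariant projection $\pi:\mathbb{C}^n\to\mathcal{R}$. Since $G$ is transitive, $\mathbf{e}_1$ generates $\mathbb{C}^n$, and so $\pi(\mathbf{e}_1)$ generates $\mathcal{R}$. It is fixed by $H$ because $\mathbf{e}_1$ is.
\end{proof}

Such a relation involves only sums of branches over $H$-orbits. For an $H$-orbit $D$ define the \emph{partial trace}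
\[
\operatorname{Tr}_D:K\to K,\qquad\operatorname{Tr}_D(h)=\sum_{j\in D}h_j .
\]
It is $k$-linear, and its values are $H$-invariant, hence lie in $N^H=K$. We must compare $\operatorname{Tr}_D(w)$ with $\operatorname{Tr}_D(u)$. A priori $\operatorname{Tr}_D(w)$ is some polynomial in $w$ of degree up to $n-1$ over $k$. Smoothness of $C$ forces the degree to be at most $1$. Let
\[
F_i=\operatorname{span}_k(1,w,\dots,w^i)\subset K,\qquad0\le i\le n-1 ,
\]
so that $F_aF_b\subset F_{a+b}$ when $a+b\le n-1$. The idea is to describe $F_i$ by bounds on poles, which partial traces respect. We use two standard facts about the nonsingular curve $C$.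
\begin{itemize}
\item[(A)] A function $h\in K$ is regular at all points over finite $\zeta$ if and only if it is integral over $\mathbb{C}[\zeta]$, and regular at all points over $\infty$ if and only if it is integral over the local ring $\mathcal{O}_\infty$ of $\mathbb{P}^1$ at $\infty$.
\item[(B)] Let $l\ge0$ and $h\in K\setminus\{0\}$ with $\operatorname{div}(h)+l\operatorname{div}(T|_C)\ge0$. Then $h=\Phi(\zeta,w,1)$ for a form $\Phi$ of degree $l$, and $\operatorname{div}(\Phi|_C)=\operatorname{div}(h)+l\operatorname{div}(T|_C)$. Indeed, $hT^l$ is a regular section of $\mathcal{O}_C(l)$. In the cohomology sequence of $0\to\mathcal{O}(l-d)\to\mathcal{O}(l)\to\mathcal{O}_C(l)\to0$ the group $H^1(\mathbb{P}^2,\mathcal{O}(l-d))$ vanishes \cite[III.5.1]{Ha}, so the section is the restriction of a form.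
\end{itemize}

\begin{lemma}\label{lem:filtration}
$\operatorname{Tr}_D(F_i)\subset F_i$ for every $H$-orbit $D$ and $0\le i\le n-1$.
\end{lemma}

\begin{proof}
For $l\ge0$ let $\Lambda_l$ be the set of $h\in K$ that are regular over finite $\zeta$ and such that $h/\zeta^l$ is regular over $\infty$. For $h\ne0$ this says $\operatorname{div}(h)+l(\zeta)_\infty\ge0$, where $(\zeta)_\infty$ is the divisor of poles of $\zeta$.

\emph{$\operatorname{Tr}_D$ preserves $\Lambda_l$.} If $h$ is integral over $\mathbb{C}[\zeta]$, its conjugates $h_j$ satisfy the same monic equation, and a sum of integral elements is integral. The same holds for $h/\zeta^l$ over $\mathcal{O}_\infty$, and $\operatorname{Tr}_D(h/\zeta^l)=\operatorname{Tr}_D(h)/\zeta^l$. Apply (A).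

\emph{Elements of $\Lambda_l$ are polynomials.} The only common zero of $Z$ and $T$ in $\mathbb{P}^2$ is $p$, so away from $p$ the poles of $\zeta=Z/T$ are the zeros of $T$, with the same orders. Thus $(\zeta)_\infty=\operatorname{div}(T|_C)$ if $p\notin C$. If $p\in C$, then $Z,T$ (with $W=1$) are coordinates of $\mathbb{P}^2$ centered at $p$, so one of them is a local parameter of $C$ and $\min(\operatorname{ord}_pZ,\operatorname{ord}_pT)=1$. The pole order of $\zeta$ at $p$ is $\max(\operatorname{ord}_pT-\operatorname{ord}_pZ,0)=\operatorname{ord}_pT-1$, and $(\zeta)_\infty=\operatorname{div}(T|_C)-p$. In both cases (B) shows that $h\in\Lambda_l$ is a polynomial $\Phi(\zeta,w,1)$ of total degree at most $l$. If $p\in C$, $l\ge1$ and $h\ne0$, then $\operatorname{div}(\Phi|_C)\ge lp$, so $\Phi(0,1,0)=0$: the monomial $w^l$ does not occur. For $1\leq i\le n-1$ we conclude that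
\[
\Lambda_i\subset F_i\ \text{ if }p\notin C,\qquad\Lambda_{i+1}\subset F_i\ \text{ if }p\in C .
\]
It now suffices to span $F_i$ over $k$ by $1$ and elements of these spaces; note that $\operatorname{Tr}_D(1)=|D|\in F_0$.

\emph{Case $p\notin C$.} Since $a_0$ is constant, $w$ is integral over $\mathbb{C}[\zeta]$. Since $\deg a_i\le i$, the equation $\sum_i(a_i/\zeta^i)(w/\zeta)^{n-i}=0$ shows that $w/\zeta$ is integral over $\mathcal{O}_\infty$. So $w^i\in\Lambda_i$ and $\operatorname{Tr}_D(w^i)\in\Lambda_i\subset F_i$.

\emph{Case $p\in C$.} Now $w$ may have a pole over the zero of $a_0$, so we replace the powers of $w$ by truncations of $P$, which can be written in two ways. For $1\le i\le n-1$, multiplying $P=0$ by $w^{i-n}$ gives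
\[
\psi_i:=\sum_{j=0}^{i-1}a_jw^{i-j}=-\sum_{j=i}^na_jw^{i-j}.
\]
At a point over finite $\zeta$, either $w$ is regular and so is the first sum, or $w^{-1}$ is regular and so is the second. Put $v=w/\zeta$ and $b_j=a_j/\zeta^{j+1}$, which lies in $\mathcal{O}_\infty$ because $\deg a_j\le j+1$. Then
\[
\psi_i/\zeta^{i+1}=\sum_{j<i}b_jv^{i-j}=-\sum_{j\ge i}b_jv^{i-j},
\]
and at a point over $\infty$ the first sum is regular if $v$ is, and the second if $v^{-1}$ is. So $\psi_i\in\Lambda_{i+1}$ and $\operatorname{Tr}_D(\psi_i)\in\Lambda_{i+1}\subset F_i$. Since $\psi_i=a_0w^i+(\text{lower powers})$ with $a_0\ne0$, the elements $1,\psi_1,\dots,\psi_i$ span $F_i$.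
\end{proof}

The case $i=1$ controls $\operatorname{Tr}_D(w)$. To reach $u$ we use all $i$. Recall that $u_j$ is the velocity of $w_j$ in the family $P=t$. The next lemma shows that the factorization of $\hat P(X)$ over $K$ into the factors $\prod_{j\in D}(X-w_j)$ comes from a factorization of $\hat P(X)-\hat P(Y)$, and hence survives when the level changes.

\begin{lemma}\label{lem:factor}
For each $H$-orbit $D$, with $\delta=|D|$, there are $E_0=1,E_1,\dots,E_\delta\in k[Y]$ with $\deg E_i\le i$ such that $R_D(Y,X)=\sum_{i=0}^\delta(-1)^iE_i(Y)X^{\delta-i}$ satisfies $R_D(w_1,X)=\prod_{j\in D}(X-w_j)$. Moreover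
\[
\prod_DR_D(Y,X)=\hat P(X)-\hat P(Y).
\]
\end{lemma}

\begin{proof}
Since $\{1\}$ is an orbit and $n\ge2$, we have $\delta\le n-1$. Let $e_i$ be the $i$-th elementary symmetric function of $\{w_j\}_{j\in D}$. The power sums are $\operatorname{Tr}_D(w^a)\in F_a$, by Lemma~\ref{lem:filtration}. Newton's identities $ie_i=\sum_{a=1}^i(-1)^{a-1}e_{i-a}\operatorname{Tr}_D(w^a)$ give $e_i\in F_i$ for $i\le\delta$ by induction. So $e_i=E_i(w_1)$ for a unique $E_i$ of degree at most $i$, and $R_{\{1\}}=X-Y$.

Let $\Pi$ be the product of the $R_D$. It is monic of degree $n$ in $X$ and of total degree $n$, so its coefficient $\Pi_i(Y)$ of $X^{n-i}$ has degree at most $i$. Since $\Pi(w_1,X)=\hat P(X)$, the polynomial $\Pi_i(Y)-a_i/a_0$ vanishes at $w_1$ and is divisible by the minimal polynomial $\hat P(Y)$, of degree $n$. It is therefore $0$ for $i<n$ and equals $-\theta\hat P(Y)$ with $\theta\in k$ for $i=n$. So $\Pi=\hat P(X)-\theta\hat P(Y)$. Setting $X=Y$ kills the factor $X-Y$, whence $\theta=1$.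
\end{proof}

\begin{lemma}\label{lem:orbit}
For each $H$-orbit $D$ there are $\lambda_D,\mu_D\in k$ with
\[
\sum_{j\in D}w_j=\lambda_Dw_1+\mu_D,\qquad\sum_{j\in D}u_j=\lambda_Du_1 .
\]
\end{lemma}

\begin{proof}
Write $E_1=\lambda_DY+\mu_D$; this gives the first formula. Consider $R_D(w_1+\epsilon,X)$, a monic polynomial of degree $\delta$ over $N[[\epsilon]]$. At $\epsilon=0$ it has the $\delta$ simple roots $w_j$, $j\in D$. By Hensel's lemma each lifts to a root $X_j(\epsilon)\in N[[\epsilon]]$ with $X_j(0)=w_j$, and these are all the roots. Their sum is
\[
\sum_{j\in D}X_j(\epsilon)=E_1(w_1+\epsilon)=\lambda_D(w_1+\epsilon)+\mu_D ,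
\]
so $\sum_{j\in D}X_j'(0)=\lambda_D$. By Lemma~\ref{lem:factor}, $\hat P(X_j(\epsilon))=\hat P(w_1+\epsilon)$, and the coefficient of $\epsilon$ gives $X_j'(0)=\hat P'(w_1)/\hat P'(w_j)=u_j/u_1$.
\end{proof}

For the quartic of Example~\ref{ex:fermat},
\[
\hat P(X)-\hat P(Y)=(X-Y)(X+Y)(X^2+Y^2+6\zeta^2).
\]
At $Y=w_1$ the three factors have the roots $w_1$; $w_2$; $w_3,w_4$. The sums of roots are $Y$, $-Y$, $0$, and the coefficients $1,-1,0$ of $Y$ match $u_1$, $u_2=-u_1$, $u_3+u_4=0$.

\begin{proposition}\label{prop:respects}
The differential $\omega_0$ respects relations: if $m\in\mathbb{C}^n$ and $\sum_jm_jw_j=0$, then $\sum_jm_ju_j=0$.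
\end{proposition}

\begin{proof}
The vectors $m$ with $\sum_jm_ju_j=0$ form a $G$-submodule, so it suffices to treat the generator $m$ of Lemma~\ref{lem:generator}. Let $m_D$ be its value on the orbit $D$. By Lemma~\ref{lem:orbit},
\[
0=\sum_jm_jw_j=\Big(\sum_Dm_D\lambda_D\Big)w_1+\sum_Dm_D\mu_D .
\]
Both coefficients lie in $k$, and $w_1\notin k$ because $n\ge2$. So $\sum_Dm_D\lambda_D=0$, and $\sum_jm_ju_j=\big(\sum_Dm_D\lambda_D\big)u_1=0$.
\end{proof}

\section{Non-algebraicity}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:weighted} and~\ref{thm:main}]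
By Lemma~\ref{lem:holomorphic} and Proposition~\ref{prop:respects}, Proposition~\ref{prop:key} applies to $\omega_0$. So if $f_c$ is algebraic, then $\sum_sc_s\tau_s=0$. This is Theorem~\ref{thm:weighted}. Theorem~\ref{thm:main} is the case $r=1$, $c_1=1$, where $U_0=\mathbb{C}\setminus\overline\Omega$ and $\tau_1\ne0$ by Lemma~\ref{lem:period}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:components}]
Let $d\ge3$. Replacing $P$ by $-P$ if necessary, assume $P<0$ on $\Omega$. A point of $\partial\Omega$ satisfies $P=0$ and $\nabla P\ne0$, so it has a neighborhood that an arc of the curve cuts into two connected sides, $P<0$ and $P>0$. The domain $\Omega$ meets the first side, hence contains it, and misses the second. So the arc lies in $\partial\Omega$. Thus $\partial\Omega$ is open and closed in $\{P=0\}$ and compact: it is a finite union of compact components $\Gamma_1,\dots,\Gamma_r$, and $\Omega$ lies either inside or outside each of them.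

Exactly one of them has $\Omega$ inside. For existence, let $z_1$ be a point of $\overline\Omega$ farthest from the origin, say $z_1\in\Gamma_1$. The points $tz_1$ with $t>1$ close to $1$ lie outside $\Gamma_1$ and not in $\overline\Omega$, so the side of $\Gamma_1$ at $z_1$ contained in $\Omega$ is the inner one. For uniqueness, if also $\Omega\subset\Omega_2$, then $\Gamma_2\subset\Omega_1$ and $\Gamma_1\subset\Omega_2$, which is impossible for disjoint Jordan curves. So the positively oriented boundary is $\Gamma_1-\Gamma_2-\dots-\Gamma_r$, the unbounded component of $\mathbb{C}\setminus\overline\Omega$ is the exterior $U_0$ of $\Gamma_1$, and \eqref{eq:green} gives $\mathcal{C}_\Omega=f_c$ on $U_0$ with $c=(1,-1,\dots,-1)$. The gradient $\nabla P$ points out of $\Omega$, so the positively oriented tangent is $i$ times its direction on every boundary curve. By Lemma~\ref{lem:period},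
\[
\sum_sc_s\tau_s=2i\int_{\partial\Omega}\frac{d\ell}{|\nabla P|}\ne0 ,
\]
and Theorem~\ref{thm:weighted} applies.

For $d=1$ there is no bounded component. For $d=2$ the affine real curve is empty, an ellipse, a parabola or a hyperbola, so $\Omega$ is the interior of an ellipse. The disc was treated in Section~\ref{sec:intro}, and the non-circular ellipse in standard position in Example~\ref{ex:ellipse}. Rigid motions preserve algebraicity, because $\mathcal{C}_{\alpha\Omega+\beta}(z)=\alpha^{-1}\mathcal{C}_\Omega((z-\beta)/\alpha)$ for $|\alpha|=1$.
\end{proof}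

The bound $d\ge3$ gave $n\geq2$ and the holomorphy of $\omega_0$ at infinity. Nonsingularity gave the irreducibility of $P$ and the value of $n$, the condition $\nabla P\ne0$ on the real curve, the holomorphy of $\omega_0$, and fact (B). It cannot be dropped.

\begin{example}[Neumann's oval]\label{ex:neumann}
Let $\alpha,\beta>0$, $\alpha\ne\beta$, and let $\Omega$ be the interior of the oval of the quartic $(x^2+y^2)^2=\alpha^2x^2+\beta^2y^2$. The equation reads $\zeta^2w^2=\frac14\alpha^2(\zeta+w)^2-\frac14\beta^2(\zeta-w)^2$; the curve is singular at $0$ and at the circular points $[0:1:0]$, $[1:0:0]$. This is a classical quadrature domain, and we verify that $\mathcal{C}_\Omega$ is rational. The oval is the image of the ellipse $\alpha^2x^2+\beta^2y^2=1$ under $z\mapsto1/z$. Put $\lambda=\frac12(\alpha^{-1}+\beta^{-1})$ and $\mu=\frac12(\alpha^{-1}-\beta^{-1})$, so $0<|\mu|<\lambda$. The map $\xi\mapsto\lambda/\xi+\mu\xi$ takes the unit disc conformally onto the exterior of the ellipse, so $\varphi(\xi)=\xi/(\lambda+\mu\xi^2)$ takes it onto $\Omega$. On $|\xi|=1$ we have $\overline{\varphi(\xi)}=\varphi(1/\xi)=\xi/(\lambda\xi^2+\mu)$,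 which has simple poles with residue $1/2\lambda$ at the two points $\xi_\pm$ with $\xi_\pm^2=-\mu/\lambda$. Substituting $\zeta=\varphi(\xi)$ in \eqref{eq:green} gives
\[
\mathcal{C}_\Omega(z)=\frac1{2\lambda}\left(\frac{\varphi'(\xi_+)}{z-\varphi(\xi_+)}+\frac{\varphi'(\xi_-)}{z-\varphi(\xi_-)}\right).
\]
Lemma~\ref{lem:holomorphic} fails here. The quadratic part of $P$ at $0$ is nondegenerate with nonzero coefficient of $w^2$, so two branches $w=\text{const}\cdot\zeta+\cdots$ with distinct slopes pass through $0$. On each, $P_w$ has a simple zero and $d\zeta/P_w$ a simple pole.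
\end{example}

\section{Curves divided by their real points}\label{sec:dividing}

Let $\sigma$ be complex conjugation on $C$, an antiholomorphic involution with fixed set $C(\mathbb{R})$. At a real point, one of the real affine coordinates is a local parameter $\xi$, and $\sigma$ acts by $\xi\mapsto\bar\xi$. So each real point has a disc neighborhood that $C(\mathbb{R})$ cuts into two half-discs exchanged by $\sigma$. The components of $C(\mathbb{R})$ are disjoint circles on $C$, and those that avoid the line at infinity are exactly the compact components of the affine real curve.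

\begin{lemma}\label{lem:halves}
The set $C\setminus C(\mathbb{R})$ is connected or has two components $C_+$, $C_-=\sigma C_+$. In the second case $\overline{C_+}$ is a compact surface with boundary $C(\mathbb{R})$.
\end{lemma}

\begin{proof}
Let $C_+$ be a component. If a real point lies in $\overline{C_+}$, one of its half-discs lies in $C_+$ and the other in $\sigma C_+$; the same holds if it lies in $\sigma\overline{C_+}$. So the closed set $\overline{C_+}\cup\sigma\overline{C_+}$ is open, and it equals $C$. Hence $C_+$ and $\sigma C_+$ are the only components. If they differ, then at every real point exactly one half-disc lies in $C_+$.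
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dividing}(a)]
Let $z\in U_0\setminus B$. By \eqref{eq:green} and the definition of $\kappa$,
\[
f_\kappa(z)=\frac1{2\pi i}\oint_{\partial C_+}\frac{w\,d\zeta}{z-\zeta}.
\]
On $C(\mathbb{R})$ both $\zeta$ and $w$ are finite and $\zeta\in\bigcup_s\Gamma_s$, so the integrand has no pole there, and $f_\kappa(z)$ is the sum of its residues in $C_+$. At $x_j(z)$ the residue is $-w_j(z)$. The other poles lie in a finite set independent of $z$: the poles of $w$ over finite $\zeta$, which lie over zeros of $a_0$, and the points over $\infty$. Near a pole over $\zeta_0\in B$ we have $\frac1{z-\zeta}=\sum_{l\ge0}(\zeta-\zeta_0)^l(z-\zeta_0)^{-l-1}$. The form $(\zeta-\zeta_0)^lw\,d\zeta$ is holomorphic there for large $l$, so the residue is a polynomial in $1/(z-\zeta_0)$. Near a point over $\infty$ we have $\frac1{z-\zeta}=-\sum_{l\ge0}z^l\zeta^{-l-1}$. The form $\zeta^{-l-1}w\,d\zeta$ is holomorphic there for large $l$, so the residue is a polynomial in $z$. On a small disc in $U_0\setminus B$ each $x_j(z)$ depends continuously on $z$ and avoids $C(\mathbb{R})$, so the set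 $J=\{j:x_j(z)\in C_+\}$ is constant. On this disc $f_\kappa=-\sum_{j\in J}w_j+(\text{rational function})$, a sum of functions algebraic over $k$. Hence $f_\kappa$ is algebraic on $U_0$.
\end{proof}

\begin{example}\label{ex:nested}
Let $C$ be a nonsingular quartic with two nested ovals $\Gamma_2\subset\Omega_1$ in $\mathbb{R}^2$, for instance a small generic perturbation of two nested ellipses. Fix $o\in\Omega_2$ not on $C$. A real line through $o$ meets each oval at least twice, so by B\'ezout's theorem it meets $C$ in exactly four points, all on the ovals. Hence $C(\mathbb{R})=\Gamma_1\cup\Gamma_2$, and the projection $C\to\mathbb{P}^1$ from $o$ maps $C\setminus C(\mathbb{R})$ onto the disconnected set $\mathbb{P}^1\setminus\mathbb{RP}^1$. So (a) applies. Take $P<0$ between the ovals. By Lemma~\ref{lem:period}, $\tau_1/i>0$ and $\tau_2/i<0$, and Theorem~\ref{thm:weighted} forces $\kappa_1\tau_1+\kappa_2\tau_2=0$, so $\kappa_1=\kappa_2$. Thus $\mathcal{C}_{\Omega_1}+\mathcal{C}_{\Omega_2}$ is algebraic, while $\mathcal{C}_{\Omega_1}$, $\mathcal{C}_{\Omega_2}$ and $\mathcal{C}_{\Omega_1}-\mathcal{C}_{\Omega_2}$ are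 not.
\end{example}

Double transitivity leaves room for at most one relation, and all holomorphic differentials respect it. Proposition~\ref{prop:key} then determines the homology class of the cycle rather than one period.

\begin{proof}[Proof of Theorem~\ref{thm:dividing}(b)]
The ``if'' part is (a). Suppose that $f_c$ is algebraic.

\emph{Every holomorphic differential respects relations.} By double transitivity the $H$-orbits are $\{1\}$ and $\{2,\dots,n\}$, so the generator of $\mathcal{R}$ in Lemma~\ref{lem:generator} is $m=\alpha\mathbf{e}_1+\beta\mathbf{1}$ with $\mathbf{1}=(1,\dots,1)$. Take $g\in G$ with $g(1)=2$. Then $m-gm=\alpha(\mathbf{e}_1-\mathbf{e}_2)\in\mathcal{R}$, and $w_1\ne w_2$ gives $\alpha=0$. So $\mathcal{R}\subset\mathbb{C}\mathbf{1}$. If $\omega=h\,d\zeta$ is holomorphic, then $\sum_jh_j$ is single-valued on $\mathbb{C}\setminus B$. By Lemma~\ref{lem:growth} it extends to an entire function tending to $0$ at infinity, so $\sum_jh_j=0$.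

\emph{The cycle is null-homologous.} By Proposition~\ref{prop:key}, $\sum_sc_s\oint_{\Gamma_s}\omega=0$ for all holomorphic $\omega$. An antiholomorphic differential $\eta$ equals $\sigma^*\omega$ with $\omega=\sigma^*\eta$ holomorphic, and $\oint_{\Gamma_s}\sigma^*\omega=\oint_{\Gamma_s}\omega$ because $\sigma$ fixes $\Gamma_s$ pointwise. So the periods of antiholomorphic differentials on $\sum_sc_s\Gamma_s$ vanish too. By the Hodge decomposition, the holomorphic and antiholomorphic differentials span $H^1(C;\mathbb{C})$, and by de Rham's theorem integration pairs $H^1(C;\mathbb{C})$ perfectly with $H_1(C;\mathbb{C})$. Hence $\sum_sc_s[\Gamma_s]=0$ in $H_1(C;\mathbb{C})$. The signed count of transverse crossings of two closed curves on $C$ depends only on their homology classes and extends bilinearly, so every loop has intersection number $0$ with this cycle.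

\emph{The curve is divided.} Suppose $C\setminus C(\mathbb{R})$ is connected. Take a short arc crossing $\Gamma_s$ once and join its ends in $C\setminus C(\mathbb{R})$. The resulting loop has intersection number $\pm c_s$ with the cycle. So $c_s=0$ for all $s$, contrary to $c\ne0$. By Lemma~\ref{lem:halves}, $C\setminus C(\mathbb{R})=C_+\sqcup C_-$.

\emph{The weights.} Orient all components $O_1,\dots,O_L$ of $C(\mathbb{R})$ as parts of $\partial C_+$ and write the cycle as $\sum_l\theta_lO_l$. Here $\theta_l=\kappa_sc_s$ if $O_l=\Gamma_s$, with $\kappa_s=\pm1$ comparing the two orientations, and $\theta_l=0$ if $O_l$ meets the line at infinity. For $l\ne l'$ the halves are connected and both border on $O_l$ and $O_{l'}$, so there is a loop that passes from $C_+$ to $C_-$ through $O_l$, returns through $O_{l'}$, and has no other real points. With the boundary orientation, all crossings from $C_+$ to $C_-$ have the same sign and crossings in the reverse direction have the opposite sign. The intersection number is $\pm(\theta_l-\theta_{l'})$, so all $\theta_l$ equal one number $\theta$, and $\theta\ne0$ because $c\neq0$.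 Therefore no $O_l$ meets the line at infinity, the hypotheses of (a) hold, and $c=\theta\kappa$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Ch.~Hagg, B.~Shapiro,
\emph{Algebraicity of exterior Cauchy transforms of algebraic ovals: a homological formulation},
arXiv:2606.06296 (2026).

\bibitem{Ha}
Hartshorne,
\emph{Algebraic Geometry}.

\end{thebibliography}
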